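# Contracting planar sets onto polygons, up to a null set

## A square with a round hole

Throughout, $\lambda$ is Lebesgue measure ($\lambda=\lambda^2$ in the plane, $\lambda=\lambda^d$ in $\mathbb R^d$), "null" means Lebesgue null, $B(c,r)$ is the closed ball, $x\cdot y$ is the scalar product, and $A\Delta B$ is the symmetric difference.

Let $K=[-1,1]^2$, let $0<r<1$, and remove a disc from the middle: $E=K\setminus B(0,r)$. Can we push $E$ together, never increasing a distance, so that the hole closes and little area is lost?

Pull every point toward the origin by $r$, and send the points that are too close to the origin itself: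
$$f_r(x)=0\ \text{ if } |x|\le r,\qquad f_r(x)=\Big(1-\frac r{|x|}\Big)x\ \text{ if } |x|>r .$$
In other words $f_r(x)=x-P(x)$, where $P$ is the nearest point projection onto $B(0,r)$. The projection satisfies $(x-P(x))\cdot(z-P(x))\le0$ for all $z\in B(0,r)$. Use this at $x$ with $z=P(x')$ and at $x'$ with $z=P(x)$, and add: $(f_r(x)-f_r(x'))\cdot(P(x)-P(x'))\ge0$. Since $x-x'=(f_r(x)-f_r(x'))+(P(x)-P(x'))$, it follows that
$$|x-x'|^2\ge|f_r(x)-f_r(x')|^2+|P(x)-P(x')|^2\ge|f_r(x)-f_r(x')|^2 .$$
So distances do not grow.

What is the image of $E$? A point $\xi\ne0$ has exactly one preimage, $\xi+r\xi/|\xi|$, and the preimage of $0$ is the whole disc $B(0,r)$. Let $K'=[-(1-r),1-r]^2$. If $\xi\in K'\setminus\{0\}$, its preimage lies in $K$ and outside the disc, so it lies in $E$. Now follow $f_r$ by the nearest point projection onto $K'$, which also does not increase distances, fixes $K'$, and sends all other points to $\partial K'$. The composition maps $E$ onto exactly $K'\setminus\{0\}$. Its area is $4(1-r)^2$, while $\lambda(E)=4-\pi r^2$. The loss is $8r-(4+\pi)r^2\le 8r$.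

The hole is gone, except for one missing point. With countably many holes one must expect countably many missing points, and one cannot say where they are. Such a set is negligible for area, but it may be dense. This suggests asking for a polygon *up to a null set*.

**Definition.** A map $f\colon A\to\mathbb R^d$, $A\subseteq\mathbb R^d$, is a *contraction* if $|f(x)-f(y)|\le|x-y|$ for all $x,y\in A$. A set $P\subseteq\mathbb R^2$ is a *polygon* if its boundary $\partial P$ can be covered by finitely many line segments.

For example, $K'\setminus\{0\}$ is a polygon in this sense, since its boundary is $\partial K'\cup\{0\}$. The set $K'\setminus\mathbb Q^2$ is not: its boundary is all of $K'$. A finite union of compact convex polygons, possibly degenerate to segments or points, is a polygon, because its boundary lies in the union of the boundaries of the pieces.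

Kolmogorov asked whether for every measurable $E\subseteq\mathbb R^2$ with $\lambda(E)<\infty$ and every $\varepsilon>0$ there is a contraction $f\colon E\to\mathbb R^2$ with $\lambda(f(E))\ge\lambda(E)-\varepsilon$ and $f(E)$ a polygon. The answer is negative: there are a bounded, simply connected open $U\subseteq\mathbb R^2$ and $\varepsilon>0$ such that no contraction $f$ of $U$ with $\lambda(f(U))\ge\lambda(U)-\varepsilon$ has a polygon as image. This background, and the question below, are from Balka, Elekes and Máthé, "Answer to a question of Kolmogorov", arXiv:1210.5758 (2012).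

*Question. Given $E$ measurable with $\lambda(E)<\infty$ and $\varepsilon>0$, are there a contraction $f\colon E\to\mathbb R^2$ and a null set $N$ with $\lambda(f(E))\ge\lambda(E)-\varepsilon$ such that $f(E)\Delta N$ is a polygon? Is this true at least for compact $E$?*

The answer is yes to both parts; compact sets are a special case.

**Theorem 1.** Let $E\subseteq\mathbb R^2$ be measurable, $\lambda(E)<\infty$, $\varepsilon>0$. There are a contraction $f\colon\mathbb R^2\to\mathbb R^2$ and a finite union $\Pi$ of compact convex polygons (possibly degenerate) such that $N:=f(E)\,\Delta\,\Pi$ is null and $\lambda(f(E))=\lambda(\Pi)\ge\lambda(E)-\varepsilon$. In particular $f(E)\Delta N=\Pi$ is a polygon.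

## Closing holes one at a time costs the sum of the radii

On the line the corresponding question is easy. Put $f(x)=\lambda(E\cap(-\infty,x])$. This is a contraction, and $\lambda(f(J))=\lambda(E\cap J)$ for intervals $J$. If $O$ is an open set containing $\mathbb R\setminus E$, then $f(\mathbb R\setminus E)$ has outer measure at most $\lambda(E\cap O)$, which can be made arbitrarily small by the choice of $O$. So $f(E)$ is an interval of length $\lambda(E)$ up to a null set, and nothing is lost. In the plane one cannot do this on each horizontal line separately. For the square with a hole, the point $(1,y)$ would move to abscissa $2-2\sqrt{r^2-y^2}$ when $|y|\le r$, and this function of $y$ has infinite slope at $y=\pm r$.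

The sensible first attempt in the plane is to repeat the opening example. Let $E=K\setminus\bigcup_iB(c_i,r_i)$. Close the first hole by the map $f_{r_1}$ recentered at $c_1$. The second hole has become a set inside a ball of radius $r_2$ around the image of $c_2$; close this ball, and so on. Each map moves points by at most $r_i$. If $\sum_ir_i<1$, the compositions $h_n$ converge uniformly to a contraction $h$ that maps each hole to one point. Each $h_n$ is onto and moves points by at most $\sum r_i$. So for $\xi\in K'=[-(1-\sum r_i),1-\sum r_i]^2$ there are $x_n\in K$ with $h_n(x_n)=\xi$, and a limit point $x\in K$ of $(x_n)$ satisfies $h(x)=\xi$. Hence $K'\subseteq h(K)$, and $K'\setminus h(E)$ is countable. After projecting onto $K'$ we have succeeded, with loss at most $8\sum r_i$.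

Here is where it stops. The loss is controlled by $\sum r_i$, but the hypothesis only speaks about area, that is, about $\sum r_i^2$. Take $n^2$ holes of radius $n^{-3/2}$ centered on a grid of mesh $2/n$ in $K$. The total area of the holes is at most $\pi/n$, but $\sum r_i=\sqrt n$. For large $n$ the square $K'$ is empty and the argument gives nothing. Displacements can indeed add up: $f_{r'}\circ f_r=f_{r+r'}$. If $E$ is a general measurable subset of $K$ with $\lambda(K\setminus E)$ small, we can cover $K\setminus E$ by countably many small squares of small total area, and nothing is known about the sum of their sides.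

So we need one map that closes all holes at the same time and moves points by about the *square root of the total area* of the holes. The families of maps that allow this are resolvents of convex functions, and $f_r$ is one of them.

## Resolvents of convex functions

We recall the facts that will be used, in $\mathbb R^d$, since the arguments do not depend on the dimension.

*Convex functions.* Let $\varphi\colon\mathbb R^d\to\mathbb R$ be convex. It is continuous. A vector $p$ is a subgradient at $\xi$, written $p\in\partial\varphi(\xi)$, if $\varphi(\xi')\ge\varphi(\xi)+p\cdot(\xi'-\xi)$ for all $\xi'$. The set $\partial\varphi(\xi)$ is nonempty, convex and compact. The function $\varphi$ is differentiable at $\xi$ if and only if $\partial\varphi(\xi)$ has one element, which is then $\nabla\varphi(\xi)$. The set $N_\varphi$ of points of non-differentiability is null. One-sided directional derivatives $\varphi'(\xi;v)$ exist, and $p\in\partial\varphi(\xi)$ if and only if $p\cdot v\le\varphi'(\xi;v)$ for all $v$. If all subgradients of $\varphi$ lie in $B(0,\rho)$, then $\varphi$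 is $\rho$-Lipschitz: $\varphi(\xi')-\varphi(\xi)\le p'\cdot(\xi'-\xi)$ for $p'\in\partial\varphi(\xi')$.

*Separation.* If $Y$ is compact and convex, then $p\in Y$ if and only if $p\cdot v\le\max_{y\in Y}y\cdot v$ for all $v$.

*Lipschitz maps.* A contraction between subsets of $\mathbb R^d$ does not increase Lebesgue outer measure (compare with $d$-dimensional Hausdorff measure). In particular it maps null sets to null sets.

**Definition.** For convex $\varphi\colon\mathbb R^d\to\mathbb R$ the *resolvent* $f=(I+\partial\varphi)^{-1}$ maps $x$ to the unique $\xi$ with $x-\xi\in\partial\varphi(\xi)$. So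
$$f(x)=\xi\iff x\in\xi+\partial\varphi(\xi),\qquad f^{-1}(\xi)=\xi+\partial\varphi(\xi). \tag{1}$$

*Why $\xi$ exists and is unique.* The function $g(\xi)=\varphi(\xi)+\frac12|\xi-x|^2$ is strictly convex, and it tends to infinity at infinity because $\varphi$ has an affine minorant. So it has exactly one minimizer. If $x-\xi\in\partial\varphi(\xi)$, add the subgradient inequality to $\frac12|\xi'-x|^2=\frac12|\xi-x|^2-(x-\xi)\cdot(\xi'-\xi)+\frac12|\xi'-\xi|^2$; this shows that $\xi$ is the minimizer. Conversely, let $\xi$ be the minimizer. For $0<t\le1$, convexity and $g(\xi+tv)\ge g(\xi)$ give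
$$t\big(\varphi(\xi+v)-\varphi(\xi)\big)\ge\varphi(\xi+tv)-\varphi(\xi)\ge t(x-\xi)\cdot v-\tfrac{t^2}2|v|^2 .$$
Divide by $t$ and let $t\to0$: $x-\xi\in\partial\varphi(\xi)$.

*Why $f$ is a contraction of $\mathbb R^d$ onto $\mathbb R^d$.* Let $\xi=f(x)$, $\xi'=f(x')$. Adding the subgradient inequalities for $x-\xi$ at $\xi$ and $x'-\xi'$ at $\xi'$ gives $\big((x-\xi)-(x'-\xi')\big)\cdot(\xi-\xi')\ge0$, that is,
$$|f(x)-f(x')|^2\le(x-x')\cdot(f(x)-f(x')) . \tag{2}$$
By Cauchy–Schwarz, $f$ is a contraction. It is onto since $\partial\varphi(\xi)\ne\emptyset$ for every $\xi$.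

*Examples.* For $\varphi(\xi)=\rho|\xi|$ we have $\partial\varphi(0)=B(0,\rho)$ and $\partial\varphi(\xi)=\{\rho\,\xi/|\xi|\}$ for $\xi\neq0$, so the resolvent is the map $f_\rho$ of the first section. For $\varphi(t)=\max(0,t)$ on $\mathbb R$ the resolvent is the identity for $x\le0$, collapses $[0,1]$ to $0$, and is $x-1$ for $x\ge1$.

The displacement $x-f(x)$ is a subgradient. So if all subgradients of $\varphi$ lie in a set $Y$, then $x-f(x)\in Y$ for all $x$. Collapsing happens where $\partial\varphi(\xi)$ is large, and a simple way to ensure that $f(B)$ is null is to arrange $f(B)\subseteq N_\varphi$.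

Our last tool is from optimal transport. For a measurable map $T$ the push-forward is $(T_\#\mu)(B)=\mu(T^{-1}(B))$.

**Theorem** (Brenier 1991; McCann, Duke Math. J. 80 (1995)). If $\mu,\nu$ are Borel probability measures on $\mathbb R^d$ and $\mu$ is absolutely continuous with respect to Lebesgue measure, there is a convex $u\colon\mathbb R^d\to(-\infty,\infty]$, differentiable $\mu$-a.e., with $(\nabla u)_\#\mu=\nu$. By scaling, this holds for finite measures of equal mass.

For example, let $\mu$ be Lebesgue measure on $[-\rho,\rho]$ and $\nu=m_1\delta_{c_1}+m_2\delta_{c_2}$ with $c_1<c_2$ and $m_1+m_2=2\rho$. Then $u(y)=\max(c_1(y-t),c_2(y-t))$ with $t=-\rho+m_1$ works: its slope is $c_1$ on a cell of length $m_1$ and $c_2$ on a cell of length $m_2$. The theorem lets us prescribe slopes and cell sizes in every dimension.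

## Surviving points and unit paraboloids

Call $x$ a survivor if $\varphi$ is differentiable at $f(x)$; all other points are mapped into the null set $N_\varphi$. We want a $\varphi$ with subgradients in a small set $Y$ for which the holes contain no survivors. Write $\varphi$ as a maximum of affine functions with slopes $y\in Y$. The following choice of the constants makes survival easy to read off.

**Lemma A.** Let $Y\subseteq\mathbb R^d$ be compact, convex and nonempty, let $\psi\colon Y\to(-\infty,\infty]$ be lower semicontinuous and not identically $\infty$, and put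
$$\varphi(\xi)=\max_{y\in Y}\big(\xi\cdot y+\tfrac12|y|^2-\psi(y)\big).$$
Then $\varphi$ is finite and convex, and $\partial\varphi(\xi)\subseteq Y$ for all $\xi$. Let $f=(I+\partial\varphi)^{-1}$. If $\varphi$ is differentiable at $f(x)$ and $\eta=x-f(x)$, then $\eta\in Y$, $\psi(\eta)<\infty$, and
$$\psi(y)\ge\psi(\eta)+x\cdot(y-\eta)+\tfrac12|y-\eta|^2\qquad(y\in Y). \tag{3}$$

*Proof.* The function being maximized is upper semicontinuous on a compact set, bounded above, and not identically $-\infty$. So the maximum is attained and finite. As a maximum of affine functions of $\xi$, $\varphi$ is convex.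

*Subgradients.* If $\eta\in\partial\varphi(\xi)$, then for every $v$ we have $\eta\cdot v\le\varphi(\xi+v)-\varphi(\xi)\le\max_{y\in Y}y\cdot v$. The second inequality holds because $(\xi+v)\cdot y+\frac12|y|^2-\psi(y)\le\varphi(\xi)+y\cdot v$ for each $y$. By separation, $\eta\in Y$.

*Survivors.* Let $\xi=f(x)$ with $\varphi$ differentiable at $\xi$, so $\eta=x-\xi=\nabla\varphi(\xi)$. Let $y^*$ be a maximizer for $\xi$. Then $\varphi(\xi')\ge\xi'\cdot y^*+\frac12|y^*|^2-\psi(y^*)=\varphi(\xi)+y^*\cdot(\xi'-\xi)$ for all $\xi'$. So $y^*\in\partial\varphi(\xi)=\{\eta\}$, that is, $y^*=\eta$, and $\psi(\eta)<\infty$ because the maximum is finite. Maximality says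
$$\xi\cdot y+\tfrac12|y|^2-\psi(y)\le\xi\cdot\eta+\tfrac12|\eta|^2-\psi(\eta)\qquad(y\in Y).$$
Insert $\xi=x-\eta$. Since $-\eta\cdot(y-\eta)+\frac12|y|^2-\frac12|\eta|^2=\frac12|y-\eta|^2$, this becomes (3). $\square$

In words: $x$ survives only if the graph of $\psi$ lies above a paraboloid of unit curvature that touches it somewhere with slope $x$. So if $\psi$ is *flat with slope $c$ on a large set*, no point near $c$ can survive, because a flat piece soon drops below a unit paraboloid of nearly the same slope.

*Two holes on the line, by hand.* Let $Y=[-\rho,\rho]$, $-\rho<t<\rho$, $c_2-c_1>\rho$, and $\psi(y)=\max(c_1(y-t),c_2(y-t))$. On each of $[-\rho,t]$ and $[t,\rho]$ the function $\xi y+\frac12y^2-\psi(y)$ is convex in $y$, so only the endpoints matter: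
$$\varphi(\xi)=\max\big\{-\rho\xi+\tfrac12\rho^2+c_1(\rho+t),\ \ t\xi+\tfrac12t^2,\ \ \rho\xi+\tfrac12\rho^2-c_2(\rho-t)\big\}.$$
The first two functions agree at $\xi_1=c_1+\frac12(\rho-t)$, the last two at $\xi_2=c_2-\frac12(\rho+t)$, and $\xi_1<\xi_2$ since $c_2-c_1>\rho$. Hence by (1)
$$f^{-1}(\xi_1)=\xi_1+[-\rho,t]=\big[c_1-\tfrac{\rho+t}2,\,c_1+\tfrac{\rho+t}2\big],\qquad f^{-1}(\xi_2)=\xi_2+[t,\rho]=\big[c_2-\tfrac{\rho-t}2,\,c_2+\tfrac{\rho-t}2\big].$$
Two intervals around $c_1$ and $c_2$, of lengths equal to the lengths of the two cells, are collapsed at once.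

Let $\omega_d$ be the volume of the unit ball of $\mathbb R^d$; thus $\omega_2=\pi$ and $\omega_2(2r)^2=4\pi r^2$.

**Lemma B (collapsing lemma).** Let $Y\subseteq\mathbb R^d$ be compact, convex, with nonempty interior. Let $(c_i)_{i\in I}$ be a nonempty countable bounded family of points, and let $r_i>0$ with $\sum_i\omega_d(2r_i)^d<\lambda(Y)$. There is a convex $\varphi\colon\mathbb R^d\to\mathbb R$ with $\partial\varphi(\xi)\subseteq Y$ for all $\xi$ such that $f=(I+\partial\varphi)^{-1}$ satisfies $f(B(c_i,r_i))\subseteq N_\varphi$ for all $i$; so $f\big(\bigcup_iB(c_i,r_i)\big)$ is null. If $I$ is finite and $Y$ is a cube, $\varphi$ can be taken to be a maximum of finitely many affine functions.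

*Proof.*

**Step 1: construct $\psi$ with slope $c_i$ on a set of measure larger than $\omega_d(2r_i)^d$.** Multiply the numbers $\omega_d(2r_i)^d$ by a common factor larger than $1$ to get $m_i>\omega_d(2r_i)^d$ with $\sum m_i=\lambda(Y)$. By the Brenier–McCann theorem there is a convex $u$ with $(\nabla u)_\#(\lambda|_Y)=\sum m_i\delta_{c_i}$. Let $V_i$ be the set of $y\in Y$ where $u$ is differentiable with $\nabla u(y)=c_i$. Then $\lambda(V_i)\ge m_i>\omega_d(2r_i)^d$ (with inequality only because some $c_i$ may coincide).

For $y,y'\in V_i$ we have $u(y')\ge u(y)+c_i\cdot(y'-y)$, and the same with $y,y'$ exchanged. So $u(y)-c_i\cdot y$ has the same value for all $y\in V_i$; call it $-b_i$. The subgradient inequality at $y\in V_i$ now reads $c_i\cdot z-b_i\le u(z)$ for all $z$. Put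
$$\psi(z)=\sup_i(c_i\cdot z-b_i)\qquad(z\in\mathbb R^d).$$
Then $\psi\le u$, so $\psi$ is finite at some point. The $c_i$ are bounded, so the affine functions have a common Lipschitz constant, and $\psi$ is finite and Lipschitz on $\mathbb R^d$. For $y\in V_i$ we have $c_i\cdot y-b_i=u(y)\ge\psi(y)\ge c_i\cdot y-b_i$, so $\psi(y)=c_i\cdot y-b_i$ and
$$\psi(\eta)\ge\psi(y)+c_i\cdot(\eta-y)\qquad(y\in V_i,\ \eta\in\mathbb R^d). \tag{4}$$

**Step 2: show that no point of $B(c_i,r_i)$ survives.** Let $\varphi$ be the function of Lemma A for $Y$ and $\psi|_Y$; then $\partial\varphi\subseteq Y$. Suppose $x\in B(c_i,r_i)$ and $\varphi$ is differentiable at $f(x)$. Let $\eta=x-f(x)$ and $y\in V_i$. By (3) and (4),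
$$x\cdot(y-\eta)+\tfrac12|y-\eta|^2\le\psi(y)-\psi(\eta)\le c_i\cdot(y-\eta).$$
So $\frac12|y-\eta|^2\le(c_i-x)\cdot(y-\eta)\le r_i|y-\eta|$, that is, $|y-\eta|\le2r_i$. Hence $V_i\subseteq B(\eta,2r_i)$ and $\lambda(V_i)\le\omega_d(2r_i)^d$, a contradiction. So $f(x)\in N_\varphi$.

**Step 3: show that finitely many balls and a cube $Y$ give a piecewise affine $\varphi$.** Now $Y$ is the union of the finitely many compact convex polytopes $Y_i=\{y\in Y:\psi(y)=c_i\cdot y-b_i\}$. On $Y_i$ the function $y\mapsto\xi\cdot y+\frac12|y|^2-\psi(y)$ is convex, because $\psi$ is affine there. So its maximum over $Y_i$ is attained at a vertex of $Y_i$. Thus $\varphi(\xi)=\max_w\big(\xi\cdot w+\frac12|w|^2-\psi(w)\big)$, where $w$ runs over the finitely many vertices. $\square$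

In practice the lemma is used for sets covered by cubes. A cube of side $\sigma$ lies in a ball of radius $r=\sqrt d\,\sigma/2$, and
$$\omega_d(2r)^d=c_d\,\sigma^d,\qquad c_d:=\omega_d\,d^{d/2}\qquad(c_2=2\pi). \tag{5}$$

**Lemma C.** (a) Let $G\subseteq\mathbb R^d$ be bounded and measurable, $\lambda(G)<t$, and $\rho=\sqrt d\,t^{1/d}$. There is a convex $\varphi\colon\mathbb R^d\to\mathbb R$ with $\partial\varphi\subseteq B(0,\rho)$ whose resolvent maps $G$ into $N_\varphi$.
(b) Let $Z\subseteq\mathbb R^d$ be nonempty and compact, $\lambda(Z)<v$, and $(2\tau)^d=c_dv$. There is a maximum $\varphi_1$ of finitely many affine functions with $\partial\varphi_1\subseteq[-\tau,\tau]^d$ whose resolvent $f_1$ maps $Z$ to a null set.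

*Proof.* (a) Choose a nonempty bounded open $O\supseteq G$ with $\lambda(O)<t$, and write $O$ as a countable union of nonoverlapping closed cubes. By (5) their circumscribed balls satisfy $\sum\omega_d(2r_i)^d=c_d\lambda(O)<c_dt=\omega_d\rho^d=\lambda(B(0,\rho))$. Apply Lemma B with $Y=B(0,\rho)$.

(b) The closed cubes of a grid of mesh $h$ that meet $Z$ lie in the $\sqrt d\,h$-neighborhood of $Z$. The measure of this neighborhood tends to $\lambda(Z)$ as $h\to0$, because $Z$ is compact. So for small $h$ finitely many nonoverlapping cubes of total volume less than $v$ cover $Z$. By (5) their circumscribed balls satisfy $\sum\omega_d(2r_i)^d<c_dv=\lambda([-\tau,\tau]^d)$. Apply the last part of Lemma B with $Y=[-\tau,\tau]^d$. $\square$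

The displacement is now governed by the $d$-th root of the total volume, as desired.

## Piecewise affine resolvents preserve finite unions of polytopes

The purpose of the finite case is the following.

**Lemma D.** Let $\varphi(\xi)=\max_{j\le M}(y_j\cdot\xi+\beta_j)$ and $f=(I+\partial\varphi)^{-1}$. If $A\subseteq\mathbb R^d$ is a finite union of compact convex polytopes, so is $f(A)$.

*Proof.* For nonempty $J\subseteq\{1,\dots,M\}$ let $F_J$ be the set of $\xi$ at which exactly the indices in $J$ attain the maximum, and consider only those $J$ with $F_J\ne\emptyset$. These finitely many convex sets cover $\mathbb R^d$.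

*The subdifferential on $F_J$.* For $\xi\in F_J$ we have $\varphi'(\xi;v)=\max_{j\in J}y_j\cdot v$. So by the criterion through directional derivatives, and by separation, $\partial\varphi(\xi)=D_J:=\operatorname{conv}\{y_j:j\in J\}$. Hence $f^{-1}(F_J)=F_J+D_J$.

*$f$ is affine on $F_J+D_J$.* Let $\xi,\xi'\in F_J$ and $i,j\in J$. Subtracting $y_i\cdot\xi+\beta_i=y_j\cdot\xi+\beta_j$ and the same equation for $\xi'$ gives $(\xi-\xi')\cdot(y_i-y_j)=0$. So with $L_J=\operatorname{span}(F_J-F_J)$ we have $D_J-D_J\subseteq L_J^\perp$. Fix $\xi_J\in F_J$ and $d_J\in D_J$, and let $\pi_{L_J}$ be the orthogonal projection onto $L_J$. For $x=\xi+d$ with $\xi\in F_J$, $d\in D_J$,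
$$\xi_J+\pi_{L_J}(x-\xi_J-d_J)=\xi_J+(\xi-\xi_J)+0=\xi=f(x).$$

*Conclusion.* By continuity the same affine formula holds on $T_J=\overline{F_J}+D_J$. Since $F_J\ne\emptyset$, its closure is given by the equations for $j\in J$ and the weak inequalities for $j\notin J$: a point satisfying these is the limit of points of $F_J$ along the segment to $\xi_J$. So $\overline{F_J}$ is a closed convex polyhedron, and so is $T_J$, its sum with a polytope. The $T_J$ cover $\mathbb R^d$. Therefore $f(A)=\bigcup_Jf(A\cap T_J)$ is a finite union of affine images of compact convex polytopes. $\square$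

## Why a single collapse is not enough

There is a tempting short proof. Choose a finite union $P$ of squares with $\lambda(E\Delta P)$ small (possible for every $E$ of finite measure). Collapse the set $E\Delta P$ by a resolvent $f$ with small displacement. Then $f(E)\Delta f(P)\subseteq f(E\Delta P)$ is null, so $f(E)$ equals $f(P)$ up to a null set.

The gap is that nothing tells us that $f(P)$ is a polygon. Lemma D would tell us so, but only for piecewise affine $\varphi$, and for this we can treat only *compact* errors, by Lemma C(b). The set $E\Delta P$ is in general not contained in a compact set of small measure. For instance, $P\setminus E$ may be open and dense in $P$, and then a compact set containing it contains $P$.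

The way out is to use two collapses. The first one uses infinitely many balls, but is organized so that we know the image of each square $Q_k$ of a fine grid: it is a slightly smaller square $C_k$. After it, all that is unknown about the image is contained in a compact set $Z$ of small measure, namely thin frames along the $\partial C_k$ and a few whole squares. The second collapse, piecewise affine, kills $Z$.

## A convex function that keeps the grid

Notation for this section: $s>0$, $0<\delta<1$, $0<\omega<\frac14$, and
$$a=\tfrac12\delta s,\qquad\ell=(1-\delta)s,\qquad \ell+2a=s,\qquad\theta=\Big(\frac{\delta\omega}{4d}\Big)^d .$$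
For $k\in\mathbb Z^d$ let
$$Q_k=s\big(k+[-\tfrac12,\tfrac12]^d\big),\qquad C_k=\ell\big(k+[-\tfrac12,\tfrac12]^d\big),\qquad C_k^-=\ell\big(k+[-\tfrac12+\omega,\tfrac12-\omega]^d\big).$$
The cubes $Q_k$ tile $\mathbb R^d$, and so do the cubes $C_k$. The cube $C_k^-$ is $C_k$ without a thin frame, so $C_k^-\subseteq\operatorname{int}C_k$. (For the picture, take $d=2$.)

**Proposition E.** Let $\mathcal G\subseteq\mathbb Z^d$ be finite, and for $k\in\mathcal G$ let $G_k\subseteq Q_k$ be measurable with $\lambda(G_k)<\theta s^d$. There is a contraction $F\colon\mathbb R^d\to\mathbb R^d$ such that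

1. $F(Q_k)=C_k$ for every $k\in\mathbb Z^d$;
2. $x-F(x)\in2ak+[-a,a]^d$ for every $k\in\mathbb Z^d$ and $x\in Q_k$;
3. $F(G_k)\cap C_k^-$ is null for every $k\in\mathcal G$.

*Proof.*

**Step 1: build a convex function $\varphi_0$ whose resolvent shrinks each $Q_k$ to $C_k$.** Let $A\colon\mathbb R\to\mathbb R$ be the piecewise linear function with $A(0)=0$ and, for $j\in\mathbb Z$,
$$A'=2aj\ \text{ on }\ |t-j\ell|<(\tfrac12-\omega)\ell,\qquad A'=(2j+1)a\ \text{ on }\ |t-(j+\tfrac12)\ell|<\omega\ell .$$
The slopes increase, in jumps of size $a$, so $A$ is convex. In dimension one, the resolvent of $A$ translates the preimages of the linear pieces and collapses an interval of length $a$ to each kink. The preimage of the $j$-th interval $C_j$ contains two such collapsed intervals, so it has length $\ell+2a=s$; it is $Q_j$.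

Put $\varphi_0(\xi)=\sum_{i=1}^dA(\xi_i)$, and let $\ell_k$ be the affine function with gradient $2ak$ that equals $\varphi_0$ on $C_k^-$. We need two facts. First,
$$\varphi_0\ge\ell_k\ \text{ on }\mathbb R^d,\qquad\varphi_0-\ell_k\ge a\omega\ell\ \text{ on }\partial C_k. \tag{6}$$
Indeed $\varphi_0-\ell_k$ is a sum over $i$ of the differences between $A(\xi_i)$ and its tangent of slope $2ak_i$, and these are nonnegative. On $\partial C_k$ some $\xi_i$ equals $(k_i\pm\frac12)\ell$. Between the flat piece and this point the slope of $A$ differs from $2ak_i$ by exactly $a$, in the direction that increases the difference, over a length $\omega\ell$; so this summand is $a\omega\ell$. Second,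
$$\partial\varphi_0(\xi)\subseteq2ak+[-a,a]^d\qquad(\xi\in C_k), \tag{7}$$
because the subgradients of $A$ on $\ell[k_i-\frac12,k_i+\frac12]$ lie in $[(2k_i-1)a,(2k_i+1)a]$.

**Step 2: choose in each cell $C_k$, $k\in\mathcal G$, a small convex function that collapses $G_k$.** Put $\rho=\sqrt d\,\theta^{1/d}s=\dfrac{\delta\omega s}{4\sqrt d}=\dfrac{a\omega}{2\sqrt d}$. Lemma C(a) with $t=\theta s^d$ gives a convex $\varphi_k$ with $\partial\varphi_k\subseteq B(0,\rho)$ such that $f_k=(I+\partial\varphi_k)^{-1}$ maps $G_k-2ak$ into the null set $N_{\varphi_k}$. The function $\varphi_k$ is $\rho$-Lipschitz, and $C_k$ has diameter $\sqrt d\,\ell$. So the oscillation of $\varphi_k$ on $C_k$ is at most $\rho\sqrt d\,\ell=\frac12a\omega\ell$. Adding a constant does not change $\partial\varphi_k$, so we may assume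
$$0<\varphi_k<a\omega\ell\qquad\text{on }C_k . \tag{8}$$

**Step 3: glue these functions to one convex function $\varphi$.** Put $\varphi=\max(\varphi_0,\ell_k+\varphi_k)$ on $C_k$ for $k\in\mathcal G$, and $\varphi=\varphi_0$ on all other $C_k$. On $\partial C_k$ we have $\ell_k+\varphi_k<\ell_k+a\omega\ell\le\varphi_0$ by (8) and (6), and by continuity $\ell_k+\varphi_k<\varphi_0$ at all points of $C_k$ near $\partial C_k$. So every point of $\bigcup_k\partial C_k$ has a neighborhood on which $\varphi=\varphi_0$. In the interior of each $C_k$ the function $\varphi$ is a maximum of at most two convex functions. Thus $\varphi$ is well defined, continuous, and convex near every point. A function of one variable that is convex near every point is convex; applying this on every line, we see that $\varphi$ is convex on $\mathbb R^d$.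

On $C_k^-$, $k\in\mathcal G$, we have $\varphi_0=\ell_k<\ell_k+\varphi_k$. So
$$\varphi=\ell_k+\varphi_k\ \text{ on a neighborhood of }C_k^-\qquad(k\in\mathcal G). \tag{9}$$
Let $F=(I+\partial\varphi)^{-1}$.

**Step 4: show that $\xi\in C_k$ implies $\partial\varphi(\xi)\subseteq2ak+[-a,a]^d$, and hence $\xi+\partial\varphi(\xi)\subseteq Q_k$.** If $\varphi=\varphi_0$ near $\xi$, this is (7). Otherwise $\xi\in\operatorname{int}C_k$ with $k\in\mathcal G$, and $\varphi'(\xi;v)$ is at most the larger of the directional derivatives of $\varphi_0$ and of $\ell_k+\varphi_k$. (If only one of the two functions attains the maximum at $\xi$, it is the derivative of that one.) All subgradients of both functions at $\xi$ lie in $W=2ak+[-a,a]^d$: for $\varphi_0$ by (7), and for $\ell_k+\varphi_k$ because $B(0,\rho)\subseteq[-a,a]^d$. A directional derivative of a convex function is the maximum of $p\cdot v$ over its subgradients $p$. So for $p\in\partial\varphi(\xi)$ we get $p\cdot v\le\varphi'(\xi;v)\le\max_{w\in W}w\cdot v$ for all $v$, and $p\in W$ by separation. Finally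
$$\xi+\partial\varphi(\xi)\subseteq\ell k+2ak+\big[-\tfrac\ell2-a,\tfrac\ell2+a\big]^d=sk+\big[-\tfrac s2,\tfrac s2\big]^d=Q_k .$$

**Step 5: prove 1 and 2.** For $\xi\in C_k$ pick $x\in\xi+\partial\varphi(\xi)\subseteq Q_k$; then $F(x)=\xi$. So $C_k\subseteq F(Q_k)$. Conversely, let $x\in\operatorname{int}Q_k$ and choose $j$ with $F(x)\in C_j$. By Step 4, $x\in Q_j$, so $j=k$. Thus $F(\operatorname{int}Q_k)\subseteq C_k$, and $F(Q_k)\subseteq C_k$ by continuity. Now if $x\in Q_k$, then $F(x)\in C_k$, and $x-F(x)\in\partial\varphi(F(x))\subseteq2ak+[-a,a]^d$ by Step 4.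

**Step 6: prove 3.** Let $k\in\mathcal G$, $x\in G_k$ and $\xi=F(x)\in C_k^-$. By (9), $x-\xi\in\partial\varphi(\xi)=2ak+\partial\varphi_k(\xi)$. So $\xi=f_k(x-2ak)$ with $x-2ak\in G_k-2ak$, and therefore $\xi\in N_{\varphi_k}$. Thus $F(G_k)\cap C_k^-\subseteq N_{\varphi_k}$ is null. $\square$

The roles of the parts: the frame $C_k\setminus C_k^-$ gives the height $a\omega\ell$ by which $\varphi_0$ rises above its tangent plane, and this height leaves room for $\varphi_k$. This is why $\lambda(G_k)$ must be small compared with $\theta s^d$.

## Full, empty and bad squares: proof of Theorem 1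

Now $d=2$, so $\theta=(\delta\omega/8)^2$.

**Step 1: fix the parameters, and sort the squares by how much of $E$ they contain.** Choose $R\ge1$ with $\lambda(E\setminus S)<\varepsilon/4$, where $S=[-R,R]^2$, and let $E_0=E\cap S$. Choose $\omega\in(0,\frac14)$ with $11\sqrt\omega<2$ and $176R^2\sqrt\omega<\varepsilon/4$, and let $\delta=\omega$. Then $\theta=\omega^4/64\le\omega$ and $\theta<\frac12$.

For $0<s\le R$ let $\mathcal K=\{k\in\mathbb Z^2:Q_k\cap S\ne\emptyset\}$, a finite set. The squares $Q_k$, $k\in\mathcal K$, cover $S$ and lie in $D:=[-2R,2R]^2$; hence $\#\mathcal K\,s^2\le16R^2$. Call $k\in\mathcal K$ *full* if $\lambda(Q_k\setminus E_0)<\theta s^2$, *empty* if $\lambda(Q_k\cap E_0)<\theta s^2$, and *bad* otherwise. Since $\theta<\frac12$, no $k$ is both full and empty. Let $\beta=\#\{\text{bad }k\}\,s^2$.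

*Claim: $\beta\to0$ as $s\to0$.* By the Lebesgue differentiation theorem, for a.e. $x$ the average of $1_{E_0}$ over squares $Q_k\ni x$ of side $s$ tends to $1_{E_0}(x)\in\{0,1\}$ as $s\to0$ (such squares lie in $B(x,\sqrt2s)$ and occupy a fixed fraction of it). A bad square has average in $[\theta,1-\theta]$. So a.e. $x$ lies in no bad square once $s$ is small enough. Since $\beta$ is the area of the union of the bad squares, which lies in $D$, dominated convergence gives the claim.

Fix $s\le R$ with $\beta<\omega R^2$. For full $k$ let $G_k=Q_k\setminus E_0$, and for empty $k$ let $G_k=Q_k\cap E_0$. Then $\lambda(G_k)<\theta s^2$ in both cases.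

**Step 2: apply the first collapse and show that $F(E_0)$ is a union of squares outside a small compact set.** Let $F$ be the contraction of Proposition E for these $G_k$, with $\mathcal G$ the set of full and empty $k$. Put
$$A_*=\bigcup_{k\text{ full}}C_k^-,\qquad Z=\bigcup_{k\in\mathcal K}(C_k\setminus\operatorname{int}C_k^-)\cup\bigcup_{k\text{ bad}}C_k .$$
Since $E_0\subseteq\bigcup_{\mathcal K}Q_k$, we have $F(E_0)\subseteq\bigcup_{\mathcal K}C_k$. For $j\ne k$ the set $F(Q_j)=C_j$ is disjoint from $C_k^-$.

If $k$ is full, then $C_k^-\subseteq C_k=F(Q_k)$ and $Q_k=(Q_k\cap E_0)\cup G_k$, so $C_k^-\setminus F(E_0)\subseteq F(G_k)\cap C_k^-$ is null. If $k$ is empty, then $F(E_0)\cap C_k^-=F(E_0\cap Q_k)\cap C_k^-=F(G_k)\cap C_k^-$ is null.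

Consider a point of $F(E_0)\Delta A_*$. If it lies in $A_*\setminus F(E_0)$, it is in one of the null sets for full $k$. If it lies in $F(E_0)\setminus A_*$, it is in some $C_k$ with $k\in\mathcal K$. Either it belongs to $Z$, or it is in $\operatorname{int}C_k^-$ with $k$ not bad; then $k$ is not full, so $k$ is empty, and the point is in one of the null sets for empty $k$. Hence
$$F(E_0)\,\Delta\,A_*\subseteq Z\cup(\text{null set}). \tag{10}$$
The set $Z$ is compact and nonempty. Since $1-(1-2\omega)^2\le4\omega$,
$$\lambda(Z)\le\#\mathcal K\cdot4\omega\ell^2+\beta\le64\omega R^2+\beta<v:=65\omega R^2 .$$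

**Step 3: kill $Z$ by a piecewise affine map.** Apply Lemma C(b) with this $v$. Since $c_2=2\pi$, the number $\tau$ satisfies $4\tau^2=2\pi v$, so $\tau^2=\frac{65\pi}2\omega R^2<121\,\omega R^2$ and
$$\tau<11R\sqrt\omega<2R .$$
We get $f_1$ with $f_1(Z)$ null, and $\Pi:=f_1(A_*)$ is a finite union of compact convex polygons by Lemma D.

**Step 4: compose, and compare $f(E)$ with $\Pi$.** Let $\pi$ be the nearest point projection onto $S$. It is a contraction and maps $\mathbb R^2\setminus S$ into $\partial S$. Let $f=f_1\circ F\circ\pi$, a contraction of $\mathbb R^2$. Since $E_0\subseteq\pi(E)\subseteq E_0\cup\partial S$, the set $f(E)$ differs from $f_1(F(E_0))$ by a subset of $f_1(F(\partial S))$, which is null. By (10),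
$$f_1(F(E_0))\,\Delta\,f_1(A_*)\subseteq f_1\big(F(E_0)\,\Delta\,A_*\big)\subseteq f_1(Z)\cup f_1(\text{null set}),$$
which is null. So $N=f(E)\Delta\Pi$ is null, $f(E)\Delta N=\Pi$, and $\lambda(f(E))=\lambda(\Pi)$.

**Step 5: bound the area lost.** *In the second collapse.* We have $A_*\subseteq D$, because $C_k=\frac\ell sQ_k$ and $Q_k\subseteq D$ for $k\in\mathcal K$. If $\xi\in[-2R+\tau,2R-\tau]^2$, then any $x\in\xi+\partial\varphi_1(\xi)\subseteq\xi+[-\tau,\tau]^2$ lies in $D$ and $f_1(x)=\xi$. So $\lambda(f_1(D))\ge(4R-2\tau)^2\ge16R^2-16R\tau=\lambda(D)-16R\tau$. On the other hand $\lambda(f_1(D))\le\lambda(f_1(A_*))+\lambda(D\setminus A_*)$, because contractions do not increase area. Hence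
$$\lambda(\Pi)\ge\lambda(A_*)-16R\tau\ge\lambda(A_*)-176R^2\sqrt\omega .$$
*In the first collapse.* Since a product of numbers $1-t_i$ with $t_i\in[0,1]$ is at least $1-\sum t_i$,
$$\lambda(A_*)=\#\{\text{full}\}\,s^2(1-\delta)^2(1-2\omega)^2\ge\#\{\text{full}\}\,s^2-16R^2(2\delta+4\omega).$$
*In the sorting.* Since $\lambda(E_0)\le\#\{\text{full}\}s^2+\#\{\text{empty}\}\theta s^2+\beta$, we have $\#\{\text{full}\}s^2\ge\lambda(E_0)-16R^2\theta-\beta$.

With $\delta=\omega$, $\theta\le\omega$ and $\beta<\omega R^2$ the losses in the last two estimates add up to at most $(96+16+1)R^2\omega=113R^2\omega\le176R^2\sqrt\omega<\varepsilon/4$. Therefore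
$$\lambda(f(E))=\lambda(\Pi)\ge\lambda(E)-\tfrac\varepsilon4-113R^2\omega-176R^2\sqrt\omega>\lambda(E)-\varepsilon .\qquad\blacksquare$$

Restricting $f$ to $E$ answers the question: yes for all measurable $E$ of finite measure, and so yes for compact $E$.

## Several sets in $\mathbb R^d$, by a map near the identity

The same two collapses can serve several sets at once, in every dimension, and by Proposition E(2) the map moves points little.

**Theorem 2.** Let $d\ge1$, let $E_1,\dots,E_m\subseteq\mathbb R^d$ be measurable of finite measure, $\varepsilon>0$, $R_0>0$. There is one contraction $f\colon\mathbb R^d\to\mathbb R^d$ such that for each $i$: $f(E_i)$ equals, up to a null set, a finite union of compact convex polytopes; $\lambda(f(E_i))\ge\lambda(E_i)-\varepsilon$; and $\|f(x)-x\|_\infty\le\varepsilon$ for all $x\in[-R_0,R_0]^d$.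

*Proof.*

**Step 1: fix the parameters.** Choose $R\ge\max(1,R_0)$ such that $\lambda(E_i\setminus S)<\varepsilon/4$ for all $i$, where $S=[-R,R]^d$, and put $E_i^0=E_i\cap S$. For $\omega\in(0,\frac14)$ let $\delta=\omega$, $\theta=(\delta\omega/(4d))^d$, $v=(4R)^d\,2d\omega+\omega$ and $(2\tau)^d=c_dv$. As $\omega\to0$, also $\theta,v,\tau\to0$. Fix $\omega$ so small that $\tau<2R$ and
$$2\omega R+\tau\le\varepsilon,\qquad(4R)^d(\theta+3d\omega)+\omega+2d\tau(4R)^{d-1}\le\tfrac34\varepsilon . \tag{11}$$

**Step 2: sort the cubes for all sets simultaneously.** For $0<s\le R$ let $\mathcal K=\{k:Q_k\cap S\neq\emptyset\}$. Then $\bigcup_{\mathcal K}Q_k\subseteq D:=[-2R,2R]^d$ and $\#\mathcal K\,s^d\le(4R)^d$. Call $k\in\mathcal K$ *full for $i$* if $\lambda(Q_k\setminus E_i^0)<\theta s^d/m$, and *empty for $i$* if $\lambda(Q_k\cap E_i^0)<\theta s^d/m$; both cannot hold, as $\theta<\frac12$. Call $k$ *good* if for each $i$ it is full or empty for $i$, and *bad* otherwise. Let $\beta=\#\{\text{bad}\}s^d$. For a.e. $x$ the averages of all $1_{E_i^0}$ over cubes $Q_k\ni x$ tend to $0$ or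 $1$ as $s\to0$, so $x$ is in no bad cube for small $s$, and $\beta\to0$ by dominated convergence on $D$. Fix $s\leq R$ with $\beta<\omega$. For good $k$ let $G_k$ be the union over $i$ of $Q_k\setminus E_i^0$ ($k$ full for $i$) or $Q_k\cap E_i^0$ ($k$ empty for $i$). Then $\lambda(G_k)<\theta s^d$.

**Step 3: apply the first collapse.** Let $F$ be given by Proposition E, with $\mathcal G$ the set of good $k$. Put
$$A_*^{(i)}=\bigcup_{k\text{ good, full for }i}C_k^-,\qquad Z=\bigcup_{k\in\mathcal K}(C_k\setminus\operatorname{int}C_k^-)\cup\bigcup_{k\text{ bad}}C_k .$$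
Let $k$ be good. If $k$ is full for $i$, then $C_k^-\setminus F(E_i^0)\subseteq F(Q_k\setminus E_i^0)\cap C_k^-\subseteq F(G_k)\cap C_k^-$ is null, since $C_k^-\subseteq F(Q_k)$. If $k$ is empty for $i$, then $F(E_i^0)\cap C_k^-=F(E_i^0\cap Q_k)\cap C_k^-\subseteq F(G_k)\cap C_k^-$ is null, since $F(Q_j)=C_j$ is disjoint from $C_k^-$ for $j\neq k$. Also $F(E_i^0)\subseteq\bigcup_{\mathcal K}C_k$. As in (10), $F(E_i^0)\,\Delta\,A_*^{(i)}\subseteq Z\cup(\text{null set})$. The set $Z$ is compact and nonempty, and since $1-(1-2\omega)^d\le2d\omega$,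
$$\lambda(Z)\le\#\mathcal K\,\ell^d\,2d\omega+\beta\le(4R)^d2d\omega+\beta<v .$$

**Step 4: apply the second collapse and compose.** Lemma C(b) gives $f_1$ with $f_1(Z)$ null and $z-f_1(z)\in[-\tau,\tau]^d$ for all $z$. Let $\pi$ be the nearest point projection onto $S$ and $f=f_1\circ F\circ\pi$. As in Step 4 of Theorem 1, $\pi(E_i)$ differs from $E_i^0$ by a subset of $\partial S$, and $f_1(F(E_i^0))\,\Delta\,f_1(A_*^{(i)})\subseteq f_1(Z)\cup(\text{null set})$. So $f(E_i)$ equals $f_1(A_*^{(i)})$ up to a null set, and the latter is a finite union of compact convex polytopes by Lemma D.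

**Step 5: bound the volume lost.** As $f_1(D)\supseteq[-2R+\tau,2R-\tau]^d$, we have $\lambda(f_1(D))\ge(4R-2\tau)^d\ge(4R)^d-2d\tau(4R)^{d-1}$. With $A_*^{(i)}\subseteq D$ and $\lambda(f_1(D))\le\lambda(f_1(A_*^{(i)}))+\lambda(D\setminus A_*^{(i)})$ this gives $\lambda(f(E_i))\ge\lambda(A_*^{(i)})-2d\tau(4R)^{d-1}$. Let $n_i$ be the number of good $k$ that are full for $i$. Then $\lambda(A_*^{(i)})=n_is^d(1-\delta)^d(1-2\omega)^d\ge n_is^d-(4R)^d(d\delta+2d\omega)$, and $n_is^d\ge\lambda(E_i^0)-(4R)^d\theta-\beta$. Together with (11) and $\beta<\omega$,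
$$\lambda(f(E_i))\ge\lambda(E_i)-\tfrac\varepsilon4-(4R)^d(\theta+3d\omega)-\omega-2d\tau(4R)^{d-1}\ge\lambda(E_i)-\varepsilon .$$

**Step 6: bound the displacement.** Let $x\in[-R_0,R_0]^d\subseteq S$, so $\pi(x)=x$, and let $x\in Q_k$, $k\in\mathcal K$. By Proposition E(2), $|x_i-F(x)_i|\le a(2|k_i|+1)=\delta s(|k_i|+\frac12)\le2\delta R$, because $Q_k\subseteq[-2R,2R]^d$. Since $f_1$ moves each coordinate by at most $\tau$, $\|f(x)-x\|_\infty\le2\omega R+\tau\le\varepsilon$. $\blacksquare$

## Collapsing with the sharp constant

Lemma B is wasteful: to collapse a ball of radius $r$ it wants more than $\omega_d(2r)^d$ of volume in $Y$, although $f_r$ needs only $Y=B(0,r)$. If we do not insist on a piecewise affine map, we can transport $Y$ onto the set itself instead of onto point masses, and nothing is wasted.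

**Theorem 3.** Let $G\subseteq\mathbb R^d$ be measurable, $\lambda(G)<\infty$, and $\rho>(\lambda(G)/\omega_d)^{1/d}$. There is a contraction $f=(I+\partial\varphi)^{-1}$, $\varphi\colon\mathbb R^d\to\mathbb R$ convex, with $\partial\varphi\subseteq B(0,\rho)$ (so $|f(x)-x|\le\rho$ for all $x$) and $\lambda(f(G))=0$. The constant is sharp: if $G=B(0,r)$ and $f$ is continuous with $\sup_{\partial G}|f-\mathrm{id}|\le\rho<r$, then $\lambda(f(G))\ge\omega_d(r-\rho)^d>0$.

*Proof.* If $\lambda(G)=0$, take $\varphi=0$, so that $f$ is the identity. Let $\lambda(G)>0$.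

**Step 1: construct $\varphi$.** Put $Y=B(0,\rho)$ and $\kappa=\omega_d\rho^d/\lambda(G)>1$. The measures $\lambda|_Y$ and $\kappa1_G\lambda$ have the same mass, so the Brenier–McCann theorem gives a convex $u$ with $(\nabla u)_\#(\lambda|_Y)=\kappa1_G\lambda$. The convex set $\{u<\infty\}$ contains almost every point of $Y$. Hence it contains $\operatorname{int}Y$, since every interior point of $Y$ lies in a simplex with vertices in $\{u<\infty\}$. Replacing $u$ by its lower semicontinuous hull changes nothing in the interior of $\{u<\infty\}$, so we may assume that $u$ is lower semicontinuous. Let $\varphi$ be the function of Lemma A with $\psi=u|_Y$. Then $\varphi$ is finite and convex, and $\partial\varphi\subseteq Y$. Let $f=(I+\partial\varphi)^{-1}$ and $\eta(x)=x-f(x)$.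

**Step 2: show that the map $\eta$ is a contraction.** By (2),
$$|\eta(x)-\eta(x')|^2=|x-x'|^2-2(x-x')\cdot(f(x)-f(x'))+|f(x)-f(x')|^2\le|x-x'|^2-|f(x)-f(x')|^2 .$$

**Step 3: separate off the survivors.** The set $N_\varphi$ is Borel: its complement is the set where $\varphi'(\xi;e_i)+\varphi'(\xi;-e_i)=0$ for all coordinate vectors $e_i$, and these directional derivatives are limits of continuous functions. So $C=f^{-1}(\mathbb R^d\setminus N_\varphi)$ is Borel. The set $f(G\setminus C)\subseteq N_\varphi$ is null. Let $G_1=G\cap C$.

**Step 4: show that the set $G_1$ of survivors in $G$ is null.** Choose a Borel set $G'\subseteq G_1$ with $\lambda(G_1\setminus G')=0$. Suppose $y\in\operatorname{int}Y$, $u$ is differentiable at $y$, and $x:=\nabla u(y)\in G'$. Let $\eta=\eta(x)$. As $x\in C$, Lemma A gives $u(\eta)<\infty$ and $x\cdot(y-\eta)+\frac12|y-\eta|^2\le u(y)-u(\eta)$. The subgradient inequality $u(\eta)\ge u(y)+x\cdot(\eta-y)$ bounds the right-hand side by $x\cdot(y-\eta)$. So $\frac12|y-\eta|^2\le0$, that is, $y=\eta(x)$. We have shown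
$$\{y\in\operatorname{int}Y:\nabla u(y)\in G'\}\subseteq\eta(G').$$
The left side has measure $\kappa\lambda(G')$ by the push-forward property, since $\partial Y$ is null. The right side has outer measure at most $\lambda(G')$ by Step 2. So $\kappa\lambda(G')\le\lambda(G')$ with $\kappa>1$ and $\lambda(G')<\infty$, and therefore $\lambda(G')=0$. Hence $\lambda(G_1)=0$ and $f(G_1)$ is null. Together with Step 3, $\lambda(f(G))=0$.

**Step 5: prove sharpness.** Let $|y|<r-\rho$. For $|x|=r$ and $t\in[0,1]$ we have $|(1-t)x+tf(x)-y|\ge|x|-t|f(x)-x|-|y|\ge r-\rho-|y|>0$. By homotopy invariance, $f|_{B(0,r)}$ has the same Brouwer degree at $y$ as the identity, which is $1$. So $y\in f(B(0,r))$. Hence $f(G)$ contains the open ball of radius $r-\rho$ around $0$. $\blacksquare$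

For sets that nearly fill a convex polygon this removes the null set completely, in the spirit of the opening example.

**Corollary 4.** Let $K\subseteq\mathbb R^2$ be a compact convex polygon, $E\subseteq\mathbb R^2$ measurable, $\lambda(K\setminus E)<\pi\rho^2$ with $\rho>0$, and suppose the convex polygon $K_\rho=\{\xi:B(\xi,\rho)\subseteq K\}$ has nonempty interior. Then there is a contraction $g$ with $g(E)=K_\rho$ exactly, and $\lambda(K_\rho)\ge\lambda(K)-\rho\operatorname{per}(K)$.

*Proof.* If $K$ is the intersection of half-planes $n_i\cdot\xi\le h_i$ with $|n_i|=1$, one for each side, then $K_\rho$ is the intersection of the half-planes $n_i\cdot\xi\le h_i-\rho$. So $K_\rho$ is a compact convex polygon.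

**Step 1: map a compact part of $E$ over $K_\rho$.** Choose a compact $E'\subseteq E\cap K$ with $\lambda(K\setminus E')<\pi\rho^2$, and let $f$ be given by Theorem 3 for $d=2$ and $G=K\setminus E'$. For $\xi\in K_\rho$ we have $\emptyset\ne f^{-1}(\xi)=\xi+\partial\varphi(\xi)\subseteq B(\xi,\rho)\subseteq K$. So $K_\rho\subseteq f(K)=f(E')\cup f(G)$, and $K_\rho\setminus f(E')\subseteq f(G)$ is null. The set $f(E')$ is compact, so $\operatorname{int}K_\rho\setminus f(E')$ is open and null, hence empty. As $K_\rho$ is the closure of its interior, $K_\rho\subseteq f(E')$.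

**Step 2: cut off the rest.** Let $g$ be $f$ followed by the nearest point projection onto $K_\rho$. Then $g(E)\subseteq K_\rho$, and $g(E)\supseteq g(E')\supseteq K_\rho$ because the projection fixes $K_\rho$. So $g(E)=K_\rho$.

**Step 3: estimate the area.** Let $\xi\in K\setminus K_\rho$. Some $q\notin K$ has $|q-\xi|\le\rho$. The segment from $\xi$ to $q$ meets $\partial K$ at a point different from $q$, so the distance from $\xi$ to $\partial K$ is less than $\rho$. Let $p$ be a nearest boundary point; it lies on some side. If $p\ne\xi$, then $B(\xi,|p-\xi|)\subseteq K$, since this ball has no boundary point of $K$ in its interior and its center is in $K$. The line through the side supports $K$, hence also this ball, at $p$. So $p-\xi$ is perpendicular to the side. Therefore $K\setminus K_\rho$ is covered by the rectangles of height $\rho$ over the sides, directed inward, whose total area is $\rho\operatorname{per}(K)$. $\blacksquare$
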